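\title{Squares of logarithmic divisor classes on abelian varieties in characteristic two}

\begin{abstract}
Let $A$ be an abelian variety over an algebraically closed field of characteristic $2$, and let $\nu(n)$ be the \'etale sheaf of logarithmic $n$-forms. We prove that $x^2=0$ in $H^2(A,\nu(2))$ for every $x\in H^1(A,\nu(1))$, in particular for the cycle class of every divisor. This answers a question posed by Kahn in the negative. The proof rests on a formula, valid over any perfect field of characteristic $2$, that expresses $x^2$ through the matrix of the Cartier operator on invariant $1$-forms. We also show that $x^p=0$ over an algebraically closed field of any characteristic $p>0$, that the exponent $p$ is optimal, and that over $\mathbb F_2$ the theta divisor of an explicit Jacobian of dimension $3$ has nonzero square.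
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $k$ be a perfect field of characteristic $p>0$ and let $X$ be a smooth variety over $k$. For $n\ge0$, the sheaf $\nu(n)=\Omega^n_{\log}$ of \emph{logarithmic $n$-forms} is the subsheaf of abelian groups of $\Omega^n_X$ on the \'etale site of $X$ that is generated locally by the forms $\mathrm{dlog}\,f_1\wedge\cdots\wedge\mathrm{dlog}\,f_n$, where the $f_i$ are local units and $\mathrm{dlog}\,f=df/f$. All cohomology below is \'etale. The wedge product $\nu(m)\otimes\nu(n)\to\nu(m+n)$ induces cup products, and $\bigoplus_nH^n(X,\nu(n))$ is a commutative $\mathbb F_p$-algebra: exchanging factors of degrees $m$ and $n$ produces the sign $(-1)^{mn}$ once from the cup product and once from the wedge product. The \emph{cycle class} of a divisor $D$ is the image of $\mathcal O_X(D)$ under the map $\operatorname{Pic}(X)=H^1(X,\mathbb G_m)\to H^1(X,\nu(1))$ induced by $\mathrm{dlog}$. The following question is posed in \cite{Kahn}.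

\medskip\noindent\textbf{Question.} Is there an abelian variety $A$ over an algebraically closed field of characteristic $2$ and a divisor $D$ on $A$ whose cycle class $x\in H^1(A,\nu(1))$ satisfies $x^2\neq0$ in $H^2(A,\nu(2))$?
\medskip

The group $H^1(X,\nu(1))$ records divisor classes modulo $p$ faithfully. Indeed, a function with $df=0$ is a $p$-th power, so $0\to\mathbb G_m\xrightarrow{p}\mathbb G_m\xrightarrow{\mathrm{dlog}}\nu(1)\to0$ is exact and $\operatorname{Pic}(X)/p$ injects into $H^1(X,\nu(1))$. The question asks whether this fine invariant obeys a rule that its coarser shadow in Hodge cohomology obeys for formal reasons. On an abelian variety $\Omega^1_A=\mathcal O_A\otimes W$ with $W=H^0(A,\Omega^1)$, so the image $\bar x$ of $x$ in $H^1(A,\Omega^1)=H^1(A,\mathcal O)\otimes W$ is a sum of terms $\xi_a=u_a\otimes w_a$. These commute, and $\xi_a^2=0$ because $w_a\wedge w_a=0$. Hence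
\begin{equation}\label{eq:hodge}
\bar x^{\,n}=n!\sum_{a_1<\dots<a_n}\xi_{a_1}\cdots\xi_{a_n}\quad\text{in }H^n(A,\Omega^n),
\end{equation}
and $\bar x^{\,p}=0$. One is led to guess that $x^p=0$, but \eqref{eq:hodge} only places $x^p$ in the kernel of $H^p(A,\nu(p))\to H^p(A,\Omega^p)$. For odd $p$ a sign settles the matter: after passing to de Rham cohomology, the involution $[-1]^*$ acts by $-1$ on the relevant kernel and fixes $x^p$. For $p=2$ this argument says nothing, and a nonzero $x^2$ has room to exist. Over an algebraically closed field it does not exist; over $\mathbb F_2$ it does.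

\begin{theorem}\label{thm:main}
Let $k$ be an algebraically closed field of characteristic $2$ and $A$ an abelian variety over $k$. Then $x^2=0$ in $H^2(A,\nu(2))$ for every $x\in H^1(A,\nu(1))$. The same holds over any perfect field $k$ of characteristic $2$ if the Cartier operator $C$ is nilpotent on $H^0(A,\Omega^1)$.
\end{theorem}

So the answer to the Question is no. The Cartier operator is recalled in Section~\ref{sec:background}.

\begin{theorem}\label{thm:allp}
Let $k$ be an algebraically closed field of characteristic $p>0$. Then $x^p=0$ in $H^p(A,\nu(p))$ for every abelian variety $A$ over $k$ and every $x\in H^1(A,\nu(1))$. The exponent $p$ is optimal, already for divisors: there are an abelian variety $A$ over $k$ and a divisor on $A$ whose class $x$ satisfies $x^{p-1}\ne0$.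
\end{theorem}

\begin{theorem}\label{thm:F2}
Let $J$ be the Jacobian of the genus $3$ curve $y^2+(x^4+x+1)y=x$ over $\mathbb F_2$ and let $\Theta$ be its theta divisor. The class $\theta\in H^1(J,\nu(1))$ of $\Theta$ satisfies $\theta^2\neq0$ in $H^2(J,\nu(2))$.
\end{theorem}

By Theorem~\ref{thm:main}, this $\theta^2$ becomes $0$ over $\overline{\mathbb F}_2$. Theorems~\ref{thm:main} and~\ref{thm:F2} come from one formula, Theorem~\ref{thm:formula}, valid over every perfect field of characteristic $2$. It writes $x^2$ as the boundary of an explicit class in $H^1(A,\Omega^2)$ that is quadratic in the rows of the matrix of $C$ on $W$. The class is zero when each row has at most one nonzero entry, and such a basis of $W$ exists under the hypotheses of Theorem~\ref{thm:main}. For the Jacobian of Theorem~\ref{thm:F2} the boundary can be computed by linear algebra over $\mathbb F_2$. Sections~\ref{sec:q}--\ref{sec:formula} prove the formula, Section~\ref{sec:odd} treats odd primes, and Section~\ref{sec:F2} the example over $\mathbb F_2$.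

\section{The Cartier operator and invariant forms}\label{sec:background}

Throughout, $k$ is a perfect field of characteristic $p>0$.

\subsection{The Cartier operator}
Let $X$ be smooth over $k$ of dimension $g$. Write $Z\Omega^n=\ker(d\colon\Omega^n\to\Omega^{n+1})$ for the sheaf of closed forms and $B\Omega^n=d\,\Omega^{n-1}$ for the sheaf of exact forms. Since $d$ is linear over the subsheaf $\mathcal O^p$ of $p$-th powers, these sheaves are quasi-coherent over $\mathcal O^p$, and their \'etale cohomology, like that of quasi-coherent sheaves, agrees with Zariski cohomology. The Cartier operator $C\colon Z\Omega^n\to\Omega^n$ commutes with pullback along morphisms and has the following properties, due to Cartier for (C1); see \cite[Ch.~0, \S2]{Illusie} and \cite[\S1]{Milne}.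
\begin{enumerate}
\item[(C1)] $C$ is additive and surjective with kernel $B\Omega^n$; it satisfies $C(f^p\alpha)=fC(\alpha)$ and $C(\alpha\wedge\beta)=C\alpha\wedge C\beta$; it fixes $\mathrm{dlog}\,f_1\wedge\dots\wedge\mathrm{dlog}\,f_n$. For $n=0$ one has $Z\Omega^0=\mathcal O^p$.
\item[(C2)] The sequence $0\to\nu(n)\to Z\Omega^n\xrightarrow{C-1}\Omega^n\to0$ is exact on the \'etale site, where $1$ denotes the inclusion $Z\Omega^n\subset\Omega^n$.
\end{enumerate}
Near any point there are local coordinates $t_1,\dots,t_g$ that are units (replace $t_i$ by $1+t_i$ if it vanishes at the point). Then, locally,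
\begin{equation}\label{eq:closed}
Z\Omega^n=B\Omega^n+\sum_{I}\mathcal O^p\,\mathrm{dlog}\,t_I ,
\end{equation}
where $\mathrm{dlog}\,t_I=\mathrm{dlog}\,t_{i_1}\wedge\dots\wedge\mathrm{dlog}\,t_{i_n}$: if $C\alpha=\sum f_I\,\mathrm{dlog}\,t_I$, then $\alpha-\sum f_I^p\,\mathrm{dlog}\,t_I$ is killed by $C$.

We evaluate forms on vector fields by $(\alpha\wedge\alpha')(S,T)=\alpha(S)\alpha'(T)-\alpha'(S)\alpha(T)$, and we use
\begin{equation}\label{eq:d}
d\alpha(S,T)=S\alpha(T)-T\alpha(S)-\alpha([S,T])
\end{equation}
for a $1$-form $\alpha$. A vector field kills $p$-th powers, and its $p$-th iterate $S^p$ is again a vector field by the Leibniz rule.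

\subsection{\v Cech cochains}
For an \'etale cover $(U_i)$ put $U_{ij}=U_i\times_XU_j$, and so on, and let $\delta$ be the \v Cech differential. We use three standard facts. Every class in $H^1(X,\mathcal F)$ is represented by a \v Cech cocycle on some cover, and a $1$-cocycle whose class is zero is a coboundary on the same cover. The cup product of the classes of $1$-cocycles $(\omega_{ij})$, $(\omega'_{ij})$ is represented by $(\omega_{ij}\wedge\omega'_{jk})$. If $0\to\mathcal F'\to\mathcal F\to\mathcal F''\to0$ is exact and a $1$-cocycle $\eta$ in $\mathcal F''$ lifts to a cochain $b$ in $\mathcal F$, then $\delta b$ is a cocycle in $\mathcal F'$ that represents the image of $[\eta]$ under the connecting map.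

\subsection{Abelian varieties}\label{sub:ab}
Let $A$ be an abelian variety of dimension $g$ over $k$ and $W=H^0(A,\Omega^1)$. A basis $w_1,\dots,w_g$ of $W$ is a frame of $\Omega^1_A$ consisting of closed, translation-invariant forms, and $H^i(A,\Omega^j)=H^i(A,\mathcal O)\otimes\Lambda^jW$. Let $D_1,\dots,D_g$ be the dual frame of invariant vector fields, $w_a(D_m)=\delta_{am}$. They commute, because \eqref{eq:d} gives $w_a([D_m,D_n])=0$. Each $Cw_a$ is a global $1$-form, so
\[
Cw_a=\sum_mc_{am}w_m,\qquad c_{am}\in k .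
\]
Represent $x\in H^1(A,\nu(1))$ by a cocycle $\omega_{ij}\in\nu(1)(U_{ij})$; for the class of a divisor, $\omega_{ij}=\mathrm{dlog}\,f_{ij}$ with $f_{ij}$ the transition functions. Write $\omega_{ij}=\sum_au_{a,ij}w_a$. Since the frame is global, each $u_a=(u_{a,ij})$ is a $1$-cocycle in $\mathcal O$, with a class $[u_a]\in H^1(A,\mathcal O)$, and $\sum_a[u_a]\otimes w_a$ is the image of $x$ in $H^1(A,\Omega^1)$.

\begin{lemma}\label{lem:vf}
An invariant vector field $D$ on $A$ induces the zero map on $H^j(A,\mathcal O)$ for every $j$.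
\end{lemma}

\begin{proof}
Put $V=H^j(A,\mathcal O)$. For a $k$-algebra $R$ and $a\in A(R)$, translation $\tau_a$ of $A_R$ induces an $R$-linear automorphism of $H^j(A_R,\mathcal O)=V\otimes R$, functorially in $R$. This defines a morphism of schemes $\rho\colon A\to GL(V)$. The target is affine and $H^0(A,\mathcal O)=k$, so $\rho$ factors through $\operatorname{Spec}k$; since $\rho(0)=1$, every $\tau_a$ acts trivially. Take $R=k[\varepsilon]$ with $\varepsilon^2=0$, and let $a$ be the tangent vector of $D$ at $0$. Then $\tau_a$ acts on $\mathcal O_A[\varepsilon]$ as $1+\varepsilon D$, so $v+\varepsilon Dv=v$ in $V[\varepsilon]$ for all $v\in V$.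
\end{proof}

\subsection{Semilinear algebra}
On $W$ the operator $C$ is \emph{$p^{-1}$-linear}: additive, with $C(a^pv)=aC(v)$ for $a\in k$. As $k$ is perfect, such a map is linear for a twisted scalar structure on the target that does not change dimensions. Thus kernels and images are subspaces and rank--nullity holds.

\begin{lemma}\label{lem:semi}
Let $C$ be a $p^{-1}$-linear map of a finite-dimensional $k$-vector space $V$ to itself.
\begin{enumerate}
\item[(a)] If $k$ is algebraically closed and $C$ is bijective, then $V$ has a basis of vectors fixed by $C$.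
\item[(b)] If $k$ is algebraically closed or $C$ is nilpotent, then $V$ has a basis $w_1,\dots,w_g$ with $Cw_a\in\{0,w_1,\dots,w_g\}$ for all $a$.
\item[(c)] If $k$ is algebraically closed, then $C-1$ is surjective.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The map $C^{-1}$ is $p$-linear and bijective, and the statement is the theorem of Lang; see \cite{Katz}.

For $N$ large, $V_s=C^NV$ and $V_n=\ker C^N$ do not depend on $N$, and $V=V_s\oplus V_n$ with $C$ bijective on $V_s$ and nilpotent on $V_n$ (Fitting decomposition).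

(b) By (a) it suffices to treat nilpotent $C$. We show by induction on $\dim V$ that $V$ has a basis made of chains $v,Cv,\dots,C^{r-1}v$ with $C^rv=0$. If $V\neq0$ then $\dim CV<\dim V$, so $CV$ has a basis of chains $C^jy_i$ ($0\le j<r_i$) with $C^{r_i}y_i=0$. The ends $C^{r_i-1}y_i$ form a basis of $\ker C\cap CV$, because $C$ sends the other basis vectors to distinct basis vectors. Choose $x_i$ with $Cx_i=y_i$, and complete the vectors $C^{r_i}x_i=C^{r_i-1}y_i$ to a basis of $\ker C$ by vectors $z_l$. The vectors $C^jx_i$ ($0\le j\le r_i$) and $z_l$ are independent: applying $C$ to a relation shows that the coefficients with $j<r_i$ vanish, and what remains is a relation among basis vectors of $\ker C$. Their number is $\dim CV+\dim\ker C=\dim V$.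

(c) On $V_n$ the map $-(1+C+C^2+\cdots)$ is inverse to $C-1$. On $V_s$, with a fixed basis $e_i$, we have $(C-1)\sum a_i^pe_i=\sum(a_i-a_i^p)e_i$, and $a\mapsto a-a^p$ is onto $k$.
\end{proof}

\section{A quadratic primitive of the cup square}\label{sec:q}

In Sections~\ref{sec:q}--\ref{sec:formula} we take $p=2$ and ignore signs. The sequence (C2) gives the exact sequence
\begin{equation}\label{eq:les}
H^1(A,Z\Omega^2)\xrightarrow{C-1}H^1(A,\Omega^2)\xrightarrow{\ \partial\ }H^2(A,\nu(2))\longrightarrow H^2(A,Z\Omega^2).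
\end{equation}
In low dimension this settles the Question. If $g=1$ then $\nu(2)=0$. If $g=2$ and $k$ is algebraically closed, then $Z\Omega^2=\Omega^2$, the map $C-1$ on $H^1(A,\Omega^2)$ is surjective by Lemma~\ref{lem:semi}(c), so $H^2(A,\nu(2))$ injects into $H^2(A,\Omega^2)$, and $x^2=0$ by \eqref{eq:hodge}. For $g\ge3$ the sheaves $Z\Omega^2$ and $\Omega^2$ differ, and neither of the maps $H^2(\nu(2))\to H^2(Z\Omega^2)\to H^2(\Omega^2)$ is evidently injective. We therefore follow $x^2$ through \eqref{eq:les} on cochains. First we write the cocycle $\omega_{ij}\wedge\omega_{jk}$ as $\delta b$ with $b$ a cochain of \emph{closed} $2$-forms. Then $x^2=\partial[(C-1)b]$, and we have to compute $Cb$.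

\subsection{The map $q$}
We need $b_{ij}+b_{jk}+b_{ik}=\omega_{ij}\wedge\omega_{jk}$, and we know $\omega_{ik}=\omega_{ij}+\omega_{jk}$. So it suffices to find a quadratic map $q\colon\Omega^1\to\Omega^2$ whose polar form $q(\alpha+\alpha')+q(\alpha)+q(\alpha')$ is $\alpha\wedge\alpha'$, and to put $b_{ij}=q(\omega_{ij})$. A polar form is symmetric, so this is possible only because the wedge product is symmetric in characteristic $2$. A global frame supplies such a $q$.

The local computations use only the following structure, which we call a \emph{Cartier frame}: a smooth variety $X$ over $k$ with a frame $w_1,\dots,w_g$ of $\Omega^1_X$ by closed forms such that $Cw_a=\sum_mc_{am}w_m$ with constants $c_{am}\in k$. The dual vector fields $D_1,\dots,D_g$ commute by \eqref{eq:d}. Any scheme \'etale over $A$ carries a Cartier frame. For $\alpha=\sum_a\alpha_aw_a$ define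
\[
q(\alpha)=\sum_{m<n}\alpha_m\alpha_n\,w_m\wedge w_n .
\]
The map $q$ depends on the frame, and it vanishes on $\alpha$ with at most one nonzero coordinate.

\begin{lemma}\label{lem:q}
We have $q(\alpha+\alpha')=q(\alpha)+q(\alpha')+\alpha\wedge\alpha'$ and $dq(\alpha)=\alpha\wedge d\alpha$. In particular $q(\alpha)$ is closed if $\alpha$ is closed.
\end{lemma}

\begin{proof}
The cross terms of $q(\alpha+\alpha')$ are $\sum_{m<n}(\alpha_m\alpha'_n+\alpha'_m\alpha_n)\,w_m\wedge w_n=\alpha\wedge\alpha'$. Since the $w_a$ are closed, $d\alpha=\sum_nd\alpha_n\wedge w_n$, and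
\[
\alpha\wedge d\alpha=\sum_{m\ne n}\alpha_m\,d\alpha_n\wedge w_m\wedge w_n=\sum_{m<n}(\alpha_m\,d\alpha_n+\alpha_n\,d\alpha_m)\wedge w_m\wedge w_n=dq(\alpha).\qedhere
\]
\end{proof}

\subsection{The model case}\label{sub:model}
We compute $Cq(\omega)$ by hand on an abelian surface with $Cw_1=w_1$ and $Cw_2=w_2$, over any perfect field of characteristic $2$. By (C2) the $w_a$ are sections of $\nu(1)$, so \'etale-locally $w_a=\mathrm{dlog}\,t_a$ and $D_at_b=\delta_{ab}t_b$. The vector fields $D_a^2$ and $D_a$ agree on $t_1,t_2$, whose differentials generate $\Omega^1$, so $D_a^2=D_a$. The commuting idempotents $D_1,D_2$ split the structure sheaf: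
\[
\mathcal O=\mathcal O_{00}\oplus\mathcal O_{10}\oplus\mathcal O_{01}\oplus\mathcal O_{11},\qquad D_a=\chi_a\ \text{on }\mathcal O_{\chi},\quad\chi=(\chi_1,\chi_2)\in\mathbb F_2^2 .
\]
The Leibniz rule gives $\mathcal O_\chi\mathcal O_\psi\subset\mathcal O_{\chi+\psi}$, and $\mathcal O_{00}=\ker d=\mathcal O^2$. Put $w_{12}=w_1\wedge w_2$. If $\phi\in\mathcal O_\chi$ with $\chi_1=1$, then $\phi\,w_{12}=d(\phi\,w_2)$; if $\chi_2=1$, then $\phi\,w_{12}=d(\phi\,w_1)$. Hence, for any function $\phi$,
\begin{equation}\label{eq:model}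
C(\phi\,w_{12})=\sqrt{\phi_{00}}\;w_{12},\qquad\phi_{00}=(1+D_1)(1+D_2)\phi .
\end{equation}
Let $\omega=\mathrm{dlog}\,f=u_1w_1+u_2w_2$, so $u_a=D_af/f$, and decompose $f=f_{00}+f_{10}+f_{01}+f_{11}$. Then $D_1f\cdot D_2f=(f_{10}+f_{11})(f_{01}+f_{11})$ has $00$-component $f_{11}^2$, and $f_{11}=D_1D_2f$. Therefore
\[
Cq(\omega)=C\Big(\frac{D_1f\cdot D_2f}{f^2}\,w_{12}\Big)=\frac{D_1D_2f}{f}\,w_{12}=\big(u_1u_2+D_1(u_2)\big)w_{12},
\]
because $D_1(D_2f/f)=D_1D_2f/f+u_1u_2$. So $(C-1)q(\omega_{ij})=D_1(u_{2,ij})\,w_{12}$. The quadratic term has canceled, and what is left is an invariant vector field applied to a cocycle. Its class is zero by Lemma~\ref{lem:vf}, and $x^2=\partial(0)=0$.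

In general the $D_a$ are not idempotent; for instance $D_a^2=0$ for all $a$ when $C=0$ on $W$, as \eqref{eq:Dsq} below shows. There is then no splitting of $\mathcal O$, and we need a replacement for \eqref{eq:model}.

\section{The Cartier operator evaluated on vector fields}\label{sec:cartier}

Let $S,T$ be commuting vector fields on a smooth variety $X$ over $k$; then $S,T,S^2,T^2$ are commuting vector fields. For an $\mathcal O$-bilinear form $\beta$ on vector fields define the function
\[
E(\beta)=\beta(S^2,T^2)+S\beta(S,T^2)+T\beta(S^2,T)+ST\beta(S,T).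
\]
In the model case, with $S=D_1$ and $T=D_2$, we get $E(\phi\,w_{12})=(1+D_1)(1+D_2)\phi$, so $E$ generalizes the projector in \eqref{eq:model}. It is additive in $\beta$, and $E(\phi^2\beta)=\phi^2E(\beta)$ since derivations kill squares.

\begin{lemma}\label{lem:cartier}
\begin{enumerate}
\item[(a)] For a closed $1$-form $\alpha$: $\ (C\alpha)(S)^2=\alpha(S^2)+S\alpha(S)$.
\item[(b)] For sections $\omega_1,\omega_2$ of $\nu(1)$ and the bilinear form $\omega_1\otimes\omega_2\colon(S',T')\mapsto\omega_1(S')\,\omega_2(T')$: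
\[
E(\omega_1\otimes\omega_2)=\big(\omega_1(S)\,\omega_2(T)\big)^2+T\omega_1(S)\cdot S\omega_2(T).
\]
\item[(c)] For a closed $2$-form $\beta$: $\ (C\beta)(S,T)^2=E(\beta)$.
\end{enumerate}
\end{lemma}

\begin{proof}
In (a) and (c) both sides are additive in the form, and both are multiplied by $\phi^2$ when the form is multiplied by $\phi^2$. By \eqref{eq:closed} it suffices to treat exact forms and $\mathrm{dlog}$ forms.

(a) If $\alpha=df$, the right side is $S^2f+S(Sf)=0$, and $C\alpha=0$. If $\alpha=\mathrm{dlog}\,t$, then $S(St/t)=S^2t/t+(St/t)^2$, so the right side is $\alpha(S)^2$, and $C\alpha=\alpha$.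

(b) Put $P=\omega_1(S)$ and $R=\omega_2(T)$. Since $C\omega_i=\omega_i$, part (a) gives $\omega_1(S^2)=SP+P^2$ and $\omega_2(T^2)=TR+R^2$. The four terms of $E(\omega_1\otimes\omega_2)$ are
\begin{align*}
(SP+P^2)(TR+R^2)&=SP\cdot TR+SP\cdot R^2+P^2\cdot TR+P^2R^2,\\
S\big(P(TR+R^2)\big)&=SP\cdot TR+SP\cdot R^2+P\cdot STR,\\
T\big((SP+P^2)R\big)&=SP\cdot TR+P^2\cdot TR+STP\cdot R,\\
ST(PR)&=SP\cdot TR+P\cdot STR+STP\cdot R+TP\cdot SR.
\end{align*}
Every product occurs an even number of times except $P^2R^2$ and $TP\cdot SR$.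

(c) Let $\beta=d\alpha$. By \eqref{eq:d}, $\beta(S',T')=S'\alpha(T')+T'\alpha(S')$ for commuting $S',T'$. The four terms of $E(\beta)$ are
\[
S^2\alpha(T^2)+T^2\alpha(S^2),\quad S^2\alpha(T^2)+ST^2\alpha(S),\quad S^2T\alpha(T)+T^2\alpha(S^2),\quad S^2T\alpha(T)+ST^2\alpha(S),
\]
and their sum is $0$, in agreement with $C\beta=0$. Let $\beta=\omega_1\wedge\omega_2=\omega_1\otimes\omega_2+\omega_2\otimes\omega_1$ with $\omega_1,\omega_2$ $\mathrm{dlog}$ forms. By (b),
\[
E(\beta)=\beta(S,T)^2+T\omega_1(S)\cdot S\omega_2(T)+T\omega_2(S)\cdot S\omega_1(T).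
\]
As $\omega_i$ is closed and $[S,T]=0$, formula \eqref{eq:d} gives $T\omega_i(S)=S\omega_i(T)$. So the last two terms are equal and cancel, and $E(\beta)=\beta(S,T)^2=(C\beta)(S,T)^2$.
\end{proof}

The term $T\omega_1(S)\cdot S\omega_2(T)$ in (b) cancels in a wedge product but survives in $\omega\otimes\omega$. It produces the term $D_1(u_2)$ of the model case.

\begin{proposition}\label{prop:key}
Let $(X,w_1,\dots,w_g)$ be a Cartier frame and put
\[
\lambda_a=q(Cw_a)=\sum_{m<n}c_{am}c_{an}\,w_m\wedge w_n .
\]
For every section $\omega=\sum_au_aw_a$ of $\nu(1)$,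
\[
Cq(\omega)=q(\omega)+\sum_{m<n}D_m(u_n)\,w_m\wedge w_n+\sum_au_a\lambda_a .
\]
\end{proposition}

\begin{proof}
The form $q(\omega)$ is closed by Lemma~\ref{lem:q}, so Lemma~\ref{lem:cartier}(c) applies to it. To evaluate $E$ we write $q(\omega)$ as a sum of bilinear forms that are not alternating but on which $E$ is known:
\begin{equation}\label{eq:split}
q(\omega)=\omega\otimes\omega+\sum_au_a^2\;w_a\otimes w_a .
\end{equation}
Both sides take the value $u_mu_n$ on $(D_m,D_n)$ for $m\ne n$, and the value $0=u_m^2+u_m^2$ on $(D_m,D_m)$.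

Fix $m<n$ and take $S=D_m$, $T=D_n$. By Lemma~\ref{lem:cartier}(a),
\begin{equation}\label{eq:Dsq}
w_a(D_m^2)=(Cw_a)(D_m)^2+D_m(\delta_{am})=c_{am}^2 .
\end{equation}
So $w_a$ takes constant values on $S,T,S^2,T^2$; this is where the constancy of the $c_{am}$ is used. Only the first term of $E(w_a\otimes w_a)$ survives, and it equals $c_{am}^2c_{an}^2$. By Lemma~\ref{lem:cartier}(b), $E(\omega\otimes\omega)=u_m^2u_n^2+D_n(u_m)D_m(u_n)$, and $D_n(u_m)=D_m(u_n)$ by \eqref{eq:d} because $\omega$ is closed. Applying $E$ to \eqref{eq:split},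
\[
\big(Cq(\omega)\big)(D_m,D_n)^2=u_m^2u_n^2+D_m(u_n)^2+\sum_au_a^2c_{am}^2c_{an}^2=\Big(u_mu_n+D_m(u_n)+\sum_au_ac_{am}c_{an}\Big)^2.
\]
Squaring is injective on the reduced ring $\mathcal O$, and the formula follows.
\end{proof}

\begin{example}\label{ex:lambda}
The terms $\lambda_a$ do occur. On $\mathbb G_m\times\mathbb A^1$ with coordinates $t,s$ take $w_1=\mathrm{dlog}\,t+ds$ and $w_2=ds$. Then $Cw_1=\mathrm{dlog}\,t=w_1+w_2$ and $Cw_2=0$, so $\lambda_1=w_1\wedge w_2$ and $\lambda_2=0$. For $\omega=\mathrm{dlog}\,t$ we have $u_1=u_2=1$ and $q(\omega)=w_1\wedge w_2=\mathrm{dlog}\,t\wedge ds$, which is killed by $C$. The proposition reads $0=q(\omega)+\lambda_1$. In the frame $\mathrm{dlog}\,t,\,ds$ of the same variety both $\lambda_a$ vanish.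
\end{example}

\section{The formula for $x^2$ and the answer to the question}\label{sec:formula}

\begin{theorem}\label{thm:formula}
Let $k$ be a perfect field of characteristic $2$, $A$ an abelian variety over $k$, and $x\in H^1(A,\nu(1))$. Let $w_1,\dots,w_g$ be a basis of $W$, let $c_{am}$ and $[u_a]$ be as in \S\ref{sub:ab}, and let $\partial\colon H^1(A,\Omega^2)\to H^2(A,\nu(2))$ be the connecting map of \textup{(C2)}. Then
\[
x^2=\partial\Big(\sum_a[u_a]\otimes\lambda_a\Big),\qquad\lambda_a=\sum_{m<n}c_{am}c_{an}\,w_m\wedge w_n .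
\]
\end{theorem}

\begin{proof}
Put $b_{ij}=q(\omega_{ij})$. By Lemma~\ref{lem:q}, $b$ is a cochain in $Z\Omega^2$, and since $\omega_{ik}=\omega_{ij}+\omega_{jk}$,
\[
(\delta b)_{ijk}=b_{ij}+b_{jk}+b_{ik}=\omega_{ij}\wedge\omega_{jk},
\]
the cocycle that represents $x^2$. Let $\eta_{ij}=\sum_au_{a,ij}\lambda_a$, a $1$-cocycle in $\Omega^2$ with class $\sum_a[u_a]\otimes\lambda_a$. By Proposition~\ref{prop:key},
\[
(C-1)b_{ij}=\eta_{ij}+\sum_{m<n}D_m(u_{n,ij})\,w_m\wedge w_n .
\]
The cocycle $D_m(u_n)$ has class $D_m[u_n]=0$ by Lemma~\ref{lem:vf}, so it is a coboundary, and $(C-1)b=\eta+\delta\mu$ with $\mu_i\in\Omega^2(U_i)$. By (C2), after refining the cover, $\mu_i=(C-1)z_i$ with $z_i\in Z\Omega^2(U_i)$. The cochain $b'=b-\delta z$ has values in $Z\Omega^2$, lifts $\eta$, and satisfies $\delta b'=\delta b$. Hence $\partial[\eta]=x^2$.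
\end{proof}

The left side does not depend on the basis of $W$, while the $\lambda_a$ do. We are free to choose the basis well.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Under either hypothesis, Lemma~\ref{lem:semi}(b) gives a basis of $W$ with $Cw_a\in\{0,w_1,\dots,w_g\}$. Each row $(c_{a1},\dots,c_{ag})$ then has at most one nonzero entry, so $c_{am}c_{an}=0$ for $m<n$ and every $\lambda_a$ is zero. Theorem~\ref{thm:formula} gives $x^2=\partial(0)=0$.
\end{proof}

Algebraic closedness enters only through Lemma~\ref{lem:semi}(a), to find fixed vectors in the part of $W$ on which $C$ is bijective. Section~\ref{sec:F2} shows what happens when they are missing.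

\section{Odd primes and the optimal exponent}\label{sec:odd}

Let $p$ be odd, let $A$ be an abelian variety over a perfect field $k$ of characteristic $p$, and let $I=[-1]^*$. All sheaves and maps below are functorial in $A$, so $I$ acts compatibly on all groups, and it respects products. We recall that the Hodge--de Rham spectral sequence of $A$ degenerates at $E_1$ and that $H^*_{dR}(A)=\Lambda^*H^1_{dR}(A)$ \cite{Oda}, \cite[2.5]{BBM}; also $H^*(A,\mathcal O)=\Lambda^*H^1(A,\mathcal O)$. On each of $W$, $H^1(A,\mathcal O)$ and $H^1_{dR}(A)$, the K\"unneth formula and restriction to the two axes of $A\times A$ show that pullback under addition is $\mathrm{pr}_1^*+\mathrm{pr}_2^*$; restricting along $a\mapsto(a,-a)$ gives $0=1+I$. Consequently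
\begin{equation}\label{eq:signs}
I=(-1)^{i+j}\ \text{on }H^i(A,\Omega^j),\qquad I=(-1)^m\ \text{on }H^m_{dR}(A).
\end{equation}

Logarithmic forms are closed, so there is a map of complexes $\nu(n)[-n]\to\Omega^\bullet_A$. It induces $\mathrm{cl}\colon H^n(A,\nu(n))\to H^{2n}_{dR}(A)$, compatible with products up to sign. Let $K_n$ be its kernel. The point is that $K_n$ is built from Hodge groups of odd total degree $2n-1$.

\begin{lemma}\label{lem:Kn}
We have $I=-1$ on $K_n$ for all $n$. If $k$ is algebraically closed, then $K_1=0$.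
\end{lemma}

\begin{proof}
Let $\Omega^{\ge n}$ be the subcomplex of $\Omega^\bullet$ of terms of degree $\ge n$. The map $\mathrm{cl}$ factors as
\[
H^n(\nu(n))\xrightarrow{\ \iota_1\ }H^n(Z\Omega^n)\xrightarrow{\ \iota_2\ }H^{2n}(\Omega^{\ge n})\xrightarrow{\ \iota_3\ }H^{2n}_{dR}.
\]
The map $\iota_3$ is injective by degeneration. By (C2), $\ker\iota_1$ is a quotient of $H^{n-1}(\Omega^n)$, on which $I=-1$ by \eqref{eq:signs}. For $\iota_2$, use the exact sequence of complexes $0\to Z\Omega^n[-n]\to\Omega^{\ge n}\to Q\to0$ with $Q=(\Omega^n/Z\Omega^n\to\Omega^{n+1}\to\cdots)$. It shows that $\ker\iota_2$ is a quotient of $H^{2n-1}(Q)$. The cohomology sheaves of $Q$ vanish in degrees $\le n$, and in degree $j>n$ they are $Z\Omega^j/B\Omega^j\cong\Omega^j$ by (C1). The hypercohomology spectral sequence gives $H^{2n-1}(Q)$ a finite $I$-stable filtration whose graded pieces are subquotients of the groups $H^{2n-1-j}(\Omega^j)$, $j>n$, on which again $I=-1$. Since $K_n$ is an extension of a subgroup of $\ker\iota_2$ by $\ker\iota_1$, we get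 $(I+1)^N=0$ on $K_n$ for some $N\ge1$. From $I^2=1$ we have $(I+1)^2=2(I+1)$, so $(I+1)^N=2^{N-1}(I+1)$. As $K_n$ is an $\mathbb F_p$-vector space and $p$ is odd, $I+1=0$.

Let $n=1$ and $k$ be algebraically closed. Then $H^0(Z\Omega^1)=H^0(\Omega^1)=W$, and $C-1$ is surjective on $W$ by Lemma~\ref{lem:semi}(c), so $\iota_1$ is injective. The cohomology sheaves of $Q$ lie in degrees $\ge2$, so $H^1(Q)=0$ and $\iota_2$ is injective.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:allp}]
For $p=2$ the vanishing is Theorem~\ref{thm:main}. Let $p$ be odd. Since $K_1=0$ and $I=1$ on $H^2_{dR}$, we have $Ix=x$, hence $I(x^p)=x^p$. In $\Lambda^*H^1_{dR}$ the element $\mathrm{cl}(x)$ is a sum of decomposable elements $a\wedge a'$ of degree $2$. These commute and have square zero, so $\mathrm{cl}(x)^p$ is $p!$ times a sum of products, as in \eqref{eq:hodge}, and vanishes. Thus $x^p\in K_p$, and Lemma~\ref{lem:Kn} gives $x^p=I(x^p)=-x^p$. So $x^p=0$.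

For optimality let $p$ be any prime, $E$ an elliptic curve over $k$, $P\in E(k)$, and $e\in H^1(E,\nu(1))$ the class of $P$. The image $\bar e$ of $e$ in $H^1(E,\Omega^1)$ is nonzero. Indeed, let $t$ be a uniformizer at $P$, regular and without other zeros on an open neighborhood $U_0$ of $P$, and let $U_1=E\setminus P$. Then $\bar e$ is represented by $dt/t$ on $U_0\cap U_1$. If $dt/t=\alpha_1-\alpha_0$ with $\alpha_i$ regular on $U_i$, then $\alpha_1$ is a rational form on $E$ whose only pole is at $P$, with residue $1$, contrary to the residue theorem. Now let $A=E^{p-1}$ and $x=\sum_i\mathrm{pr}_i^*e$, the class of the divisor $\sum_i\mathrm{pr}_i^{-1}(P)$. Since $\nu(2)=0$ on a curve, $e^2=0$, so $x^{p-1}=(p-1)!\prod_i\mathrm{pr}_i^*e$. Its image in $H^{p-1}(A,\Omega^{p-1})=H^1(E,\Omega^1)^{\otimes(p-1)}$ is $\pm(p-1)!\,\bar e\otimes\dots\otimes\bar e\neq0$.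
\end{proof}

\begin{remark}
For odd $p$, algebraic closedness was used only for $K_1=0$, and this step can be bypassed. Over a perfect field write $x=x^++x^-$ with $Ix^\pm=\pm x^\pm$. The argument above gives $(x^+)^p=0$. Also $\mathrm{cl}(x^-)=0$ because $I=1$ on $H^2_{dR}$, so $(x^-)^2$ is an $I$-invariant element of $K_2$ and vanishes. Hence $x^p=(x^+)^p+(x^-)^p=0$. The failure over $\mathbb F_2$ in Theorem~\ref{thm:F2} is thus special to $p=2$.
\end{remark}

\section{A theta divisor with nonzero square over $\mathbb F_2$}\label{sec:F2}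

Over $\mathbb F_2$ the operator $C$ on $W$ is linear. If it is bijective, then a basis with all $\lambda_a=0$ is a basis that $C$ permutes. The curve of Theorem~\ref{thm:F2} is chosen so that $C$ is a unipotent Jordan block of size $3$; this has order $4$, and no permutation of three vectors does. It remains to show that the boundary in Theorem~\ref{thm:formula} is nonzero, which by \eqref{eq:les} requires the image of $C-1$ on $H^1(J,Z\Omega^2)$. In this section $x,y$ are the coordinates on the curve.

\subsection{The curve and its Cartier operator}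
Let $h=x^4+x+1$, so $h'=1$. The partial derivatives of $y^2+hy+x$ are $h$ (in $y$) and $y+1$ (in $x$). At a singular point $h=0$ and $y=1$, so $x=y^2=1$, but $h(1)=1$; the affine curve is smooth. It is geometrically irreducible: otherwise the equation has roots $y_1,y_2\in\overline{\mathbb F}_2[x]$ with $y_1y_2=x$ and $y_1+y_2=h$, so $h=c+x/c$ for a constant $c\neq0$, which has the wrong degree. With $s=1/x$ and $Y=y/x^4$ the equation becomes $Y^2+(1+s^3+s^4)Y=s^7$. Over $s=0$ there are two rational points, $Y=0$ and $Y=1$; the derivative in $Y$ is $1$ there, so both are smooth with uniformizer $s$. Let $\Gamma$ be the resulting smooth projective curve.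

Differentiating the equation gives $h\,dy=(1+y)\,dx$. Where $h\ne0$, $x$ is a local coordinate and $dx/h$ generates $\Omega^1$; where $h=0$, we have $y\neq1$, $y$ is a local coordinate and $dx/h=dy/(1+y)$ generates $\Omega^1$. At the two points over $s=0$ the form equals $s^2ds/(1+s^3+s^4)$ and has a double zero. So the canonical degree is $4$, the genus is $3$, and $e_i=x^i\,dx/h$ ($i=0,1,2$) is a basis of $H^0(\Gamma,\Omega^1)$.

By (C1), $C(x^{2l+1}dx)=C(x^{2l+2}\,\mathrm{dlog}\,x)=x^l\,dx$, while $x^{2l}dx=d(x^{2l+1})$ is killed by $C$. Moreover $Ce_i=C(x^ih\,dx/h^2)=h^{-1}C(x^ih\,dx)$. The odd-degree parts of $h$, $xh$, $x^2h$ are $x$, $x^5+x$, $x^3$, so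
\[
Ce_0=e_0,\qquad Ce_1=e_0+e_2,\qquad Ce_2=e_1 .
\]
Fix a rational point $P_0$ of $\Gamma$. Pullback along the Abel--Jacobi map $Q\mapsto[Q-P_0]$ identifies $W=H^0(J,\Omega^1)$ with $H^0(\Gamma,\Omega^1)$, compatibly with $C$. Let $w_1,w_2,w_3\in W$ correspond to $e_0$, $e_1+e_2$, $e_2$, and write $w_{mn}=w_m\wedge w_n$. Then
\begin{equation}\label{eq:jordan}
Cw_1=w_1,\quad Cw_2=w_1+w_2,\quad Cw_3=w_2+w_3;\qquad\lambda_1=0,\quad\lambda_2=w_{12},\quad\lambda_3=w_{23}.
\end{equation}

\subsection{The classes $[u_a]$ form a basis}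
The theta divisor $\Theta\subset J$ is the locus of classes $[Q_1+Q_2-2P_0]$; it is defined over $\mathbb F_2$. Let $L=\mathcal O(\Theta)$, with transition functions $f_{ij}$, and let $H=H^1(J,\mathcal O)$, of dimension $3$. The homomorphism $\varphi_L\colon J\to\operatorname{Pic}^0_J$, $a\mapsto\tau_a^*L\otimes L^{-1}$, is an isomorphism, because $\Theta$ defines a principal polarization. The tangent space of $\operatorname{Pic}^0_J$ at the origin is $H$, a class $[v]$ corresponding to the line bundle on $J\times\operatorname{Spec}\mathbb F_2[\varepsilon]$ with transition functions $1+\varepsilon v_{ij}$. If $a$ is the tangent vector of an invariant field $D$, then $\tau_a^*f_{ij}/f_{ij}=1+\varepsilon Df_{ij}/f_{ij}$. So the differential of $\varphi_L$ sends $D_a$ to the class of $D_af_{ij}/f_{ij}=u_{a,ij}$, and $[u_1],[u_2],[u_3]$ is a basis of $H$. This is the only property of $\Theta$ that we use, so the choice of $P_0$ plays no role. From now on $u_a$ denotes $[u_a]$.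

\subsection{The cohomology of closed forms}

\begin{lemma}\label{lem:B}
$H^j(J,B\Omega^n)=0$ for all $j$ and $n$.
\end{lemma}

\begin{proof}
For $U\subset J$ affine, $B\Omega^n(U)=d\,\Omega^{n-1}(U)$, and this is compatible with extension of scalars. Computing with the \v Cech complex of an affine cover, we may work over $\overline{\mathbb F}_2$. There $C$ is still bijective on invariant $1$-forms, so Lemma~\ref{lem:semi}(a) gives a basis $w'_1,w'_2,w'_3$ of fixed vectors, with dual fields $D'_a$. By \eqref{eq:Dsq}, $w'_b(D_a'^2)=\delta_{ab}$, that is, $D_a'^2=D'_a$. As in \S\ref{sub:model}, $\mathcal O=\bigoplus_{\chi\in\mathbb F_2^3}\mathcal O_\chi$ with $D'_a=\chi_a$ on $\mathcal O_\chi$. On the summand $H^j(\mathcal O_\chi)$ of $H^j(\mathcal O)$ the field $D'_a$ acts as $\chi_a$, and it acts as $0$ by Lemma~\ref{lem:vf}. So $H^j(\mathcal O_\chi)=0$ for $\chi\neq0$. Let $\Lambda^n$ be the space of invariant $n$-forms. For $\phi\in\mathcal O_\chi$ and $\kappa\in\Lambda^{n-1}$ we have $d(\phi\kappa)=\phi\,\hat\chi\wedge\kappa$ with $\hat\chi=\sum_a\chi_aw'_a$.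 Hence $B\Omega^n=\bigoplus_{\chi\ne0}\mathcal O_\chi\otimes(\hat\chi\wedge\Lambda^{n-1})$, which has no cohomology.
\end{proof}

Return to $\mathbb F_2$. Let $F\colon H\to H$ be induced by $f\mapsto f^2$. For $\kappa\in\Lambda^nW$ the additive map $\mathcal O\to Z\Omega^n$, $f\mapsto f^2\kappa$, sends $v\in H$ to a class $v^2\kappa\in H^1(Z\Omega^n)$. This is additive in $v$ and in $\kappa$, so it defines an $\mathbb F_2$-linear map $\sigma\colon H\otimes\Lambda^nW\to H^1(Z\Omega^n)$. The two maps to $H^1(\Omega^n)=H\otimes\Lambda^nW$, induced by the inclusion and by $C$, act by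
\begin{equation}\label{eq:twomaps}
v^2\kappa\longmapsto F(v)\otimes\kappa,\qquad v^2\kappa\longmapsto v\otimes C\kappa .
\end{equation}
The map $\sigma$ is surjective. Indeed, $C$ is injective on $H^1(Z\Omega^n)$ by Lemma~\ref{lem:B} and the sequence $0\to B\Omega^n\to Z\Omega^n\xrightarrow{C}\Omega^n\to0$, and $C\circ\sigma=1\otimes C$ is bijective because $C$ is bijective on $\Lambda^nW$.

To use \eqref{eq:twomaps} we need $F$, and the class $\theta$ itself determines it. Let $z\in H^1(Z\Omega^1)$ be the image of $\theta$. Both maps send $z$ to $\sum_au_a\otimes w_a$, since $C$ fixes $\mathrm{dlog}\,f_{ij}$. Write $z=\sum_av_a^2w_a$ with $v_a\in H$. Then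
\[
\sum_au_a\otimes w_a=\sum_aF(v_a)\otimes w_a=\sum_av_a\otimes Cw_a=(v_1+v_2)\otimes w_1+(v_2+v_3)\otimes w_2+v_3\otimes w_3
\]
by \eqref{eq:jordan}. So $F(v_a)=u_a$ with
\[
v_1=u_1+u_2+u_3,\qquad v_2=u_2+u_3,\qquad v_3=u_3,
\]
and $v_1,v_2,v_3$ is a basis of $H$. Every element of $H^1(Z\Omega^2)$ is therefore $\sum_av_a^2\kappa_a$ with $\kappa_a\in\Lambda^2W$, and its image under $C-1$ is $\sum_a(v_a\otimes C\kappa_a+u_a\otimes\kappa_a)$. Put $N=C+1$ on $\Lambda^2W$. Collecting the coefficients of $u_1,u_2,u_3$, this image is $\sum_au_a\otimes\eta_a$ with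
\begin{equation}\label{eq:image}
\eta_1=N\kappa_1,\qquad\eta_2=C\kappa_1+N\kappa_2,\qquad\eta_3=C\kappa_1+C\kappa_2+N\kappa_3 .
\end{equation}

\subsection{Proof of Theorem~\ref{thm:F2}}
By \eqref{eq:jordan}, $Cw_{12}=w_{12}$, $Cw_{13}=w_{12}+w_{13}$ and $Cw_{23}=(w_1+w_2)\wedge(w_2+w_3)=w_{12}+w_{13}+w_{23}$. Thus
\[
Nw_{12}=0,\qquad Nw_{13}=w_{12},\qquad Nw_{23}=w_{12}+w_{13},
\]
so $N^2w_{23}=w_{12}$ and $N^3=0$. For a triple of the form \eqref{eq:image}, the relations $C=1+N$ and $N^3=0$ give
\[
N\eta_2=N\kappa_1+N^2\kappa_1+N^2\kappa_2,\qquad N^2\eta_3=N^2\kappa_1+N^2\kappa_2 .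
\]
Hence every element $\sum_au_a\otimes\eta_a$ of $(C-1)H^1(Z\Omega^2)$ satisfies
\begin{equation}\label{eq:obstruction}
\eta_1+N\eta_2+N^2\eta_3=0 .
\end{equation}
By Theorem~\ref{thm:formula} and \eqref{eq:jordan}, $\theta^2=\partial(u_2\otimes w_{12}+u_3\otimes w_{23})$. For the triple $(0,w_{12},w_{23})$ the left side of \eqref{eq:obstruction} is $N^2w_{23}=w_{12}\ne0$. So this class is not in the image of $C-1$, and $\theta^2\neq0$ by the exactness of \eqref{eq:les}. \qed

\begin{thebibliography}{9}

\bibitem{BBM} Berthelot, Breen and Messing, \emph{Th\'eorie de Dieudonn\'e cristalline II}.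

\bibitem{Illusie} Illusie, \emph{Complexe de de Rham--Witt et cohomologie cristalline}, Ann. Sci. ENS 12 (1979).

\bibitem{Kahn} Bruno Kahn, \emph{Divided powers on abelian varieties}, arXiv:2602.11135 (2026).

\bibitem{Katz} Katz, SGA 7, XXII.

\bibitem{Milne} Milne, Ann. Sci. ENS 9 (1976).

\bibitem{Oda} Oda, Ann. Sci. ENS 2 (1969).

\end{thebibliography}
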